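\title{Embedding finitely presented semigroups in finitely presented regular monoids}

\begin{abstract}
We prove that every finitely presented semigroup embeds in a finitely presented regular monoid with two generators. More precisely, a finitely generated semigroup embeds in a finitely presented regular monoid if and only if it has a recursively enumerable set of defining relations, and a single two-generated finitely presented regular monoid contains a copy of every finitely presented semigroup. The construction adjoins generators that evaluate, copy and invert codes of words, so that one relation makes every element regular. An action by partial maps on stacks shows that the original semigroup is not collapsed.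
\end{abstract}

\section{The question and the results}\label{sec:intro}

An element $a$ of a monoid $M$ is \emph{regular} if $axa=a$ for some $x\in M$, and $M$ is \emph{regular} if all its elements are. A semigroup $S$ \emph{embeds} in a monoid $M$ if there is an injective semigroup homomorphism $S\to M$. We answer the following question from \cite{Maltcev}.

\begin{quote}
\emph{Does every finitely presented semigroup embed in a finitely presented regular monoid?}
\end{quote}

The meaning of regularity is best seen on maps. For a set $X$, let $\mathrm{PT}(X)$ be the monoid of partial maps from $X$ to $X$, with $(fg)(x)=f(g(x))$ defined exactly when $g(x)$ is defined and lies in the domain of $f$. The equation $fhf=f$ says that $h$ picks a preimage under $f$ for each point of the image of $f$: if $y\in\operatorname{im}f$, then $h(y)$ is defined and $f(h(y))=y$. So a regular element is one that can be undone on its image, whereas an element of a group can be undone everywhere. Choosing preimages shows that $\mathrm{PT}(X)$ is regular.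

This settles the simplest cases. Let $S^1$ denote $S$ with a new identity element adjoined. Left multiplication embeds $S$ in the regular monoid $\mathrm{PT}(S^1)$, so without finiteness conditions there is nothing to prove. If $S$ is finite, then $\mathrm{PT}(S^1)$ is finite, and its multiplication table is a finite presentation. A free semigroup of finite rank embeds in a free group of the same rank, which is a finitely presented regular monoid. Neither device applies to
\[
P=\langle a,b\mid a^2=a,\ b^2=b\rangle .
\]
The relations do not change the number of maximal blocks of equal letters in a word, so $P$ is infinite; and $P$ has the distinct idempotents $a$ and $b$, so it does not embed in a group.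

The same example shows the difficulty. The generators $a$ and $b$ are regular, being idempotent, but $ab$ is not: every word $ab\,x\,ab$ has at least four blocks, while $ab$ has two. Regularity does not pass from generators to products. Left invertibility implies regularity and does pass to products, but it is too strong: adjoining $x$ with $xa=1$ to $P$ gives $a=xaa=xa=1$. Adjoining a generator $x_m$ and a relation $mx_mm=m$ for each element $m$ costs infinitely many generators and relations, and it creates new elements that must be treated in turn. One might therefore expect a negative answer. However, finitely many relations can carry out a computation on words, and this is enough to derive all the equations $wxw=w$ from one relation. The answer is yes.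

\begin{theorem}\label{thm:fp}
Every finitely presented monoid embeds, as a submonoid, in a $2$-generated finitely presented regular monoid. Consequently, every finitely presented semigroup embeds in a finitely presented regular monoid.
\end{theorem}

The number $2$ cannot be lowered: a monoid with one generator is commutative, and the free monoid on two generators is not. The method gives more.

\begin{theorem}\label{thm:re}
\begin{enumerate}
\item[(i)] Every monoid with a presentation $\langle a_0,a_1,\dots\mid R\rangle$ on finitely or countably many generators, with $R$ recursively enumerable, embeds as a submonoid in a $2$-generated finitely presented regular monoid.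
\item[(ii)] A finitely generated semigroup embeds in a finitely presented regular monoid if and only if it has a recursively enumerable set of defining relations.
\item[(iii)] There is a single $2$-generated finitely presented regular monoid $W$ that contains a copy of every finitely presented semigroup. A semigroup embeds in some finitely presented regular monoid if and only if it embeds in $W$.
\end{enumerate}
\end{theorem}

The condition in (ii) is necessary for an embedding in any finitely presented monoid, regular or not, so for finitely generated semigroups regularity adds no obstruction. Theorem~\ref{thm:fp} is a special case of Theorem~\ref{thm:re}(i). We prove it separately, because it needs no computability theory and already contains the main construction.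

Section~\ref{sec:toy} shows the idea on a smaller task, making all powers of one element regular. Section~\ref{sec:codes} gives the relations that force regularity, Section~\ref{sec:model} builds partial maps that satisfy them, and Section~\ref{sec:fp} deduces Theorem~\ref{thm:fp}. Section~\ref{sec:re} adds a simulation of Turing machines and proves Theorem~\ref{thm:re}.

\section{Presentations and recursively enumerable sets}\label{sec:prelim}

For an alphabet $A$, let $A^*$ be the free monoid of all words over $A$ and $A^+$ the free semigroup of nonempty words. The empty word is $\varepsilon$; in equations between elements of a monoid we write $1$ for it. A \emph{prefix code} is a set of nonempty words none of which is a proper prefix of another. Presentations are monoid presentations unless stated otherwise: $\langle A\mid R\rangle$ is the quotient of $A^*$ by the smallest congruence containing the set $R$ of pairs of words. A semigroup presentation has both sides of each relation nonempty and defines the corresponding quotient of $A^+$. We use four facts.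

\begin{enumerate}
\item[(P1)] A map from $A$ to a monoid $N$ extends to a homomorphism $\langle A\mid R\rangle\to N$ if and only if the relations in $R$ hold between the images of the generators.
\item[(P2)] Two words are equal in $\langle A\mid R\rangle$ if and only if they are joined by a finite chain of steps, each replacing a factor $u$ by $v$ or a factor $v$ by $u$, where $(u,v)\in R$.
\item[(P3)] If $\langle A\mid R\rangle$ is a semigroup presentation of $S$, then as a monoid presentation it defines $S^1$. Indeed, no step in (P2) starts from or leads to the empty word.
\item[(P4)] If $N=\langle\Sigma\mid R\rangle$ with $\Sigma,R$ finite, and a finite subset $\Sigma_0\subseteq\Sigma$ generates $N$, then $N$ has a finite presentation on $\Sigma_0$. To see this, choose for each $s\in\Sigma$ a word $\sigma(s)\in\Sigma_0^*$ equal to $s$ in $N$, with $\sigma(s)=s$ for $s\in\Sigma_0$, extend $\sigma$ to words, and let $N'=\langle\Sigma_0\mid\sigma(u)=\sigma(v)\text{ for }(u,v)\in R\rangle$. By (P1), $s\mapsto\sigma(s)$ defines a homomorphism $N\to N'$ and the inclusion of $\Sigma_0$ defines a homomorphism $N'\to N$. Both composites fix the generators.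
\end{enumerate}

A set of pairs of words over $a_0,a_1,\dots$ is \emph{recursively enumerable} if it is empty or is the range of a total computable function $n\mapsto(u_n,v_n)$ on $\mathbb N=\{0,1,2,\dots\}$; equivalently, some algorithm lists exactly its elements. By (P2), the set of pairs of words that are equal in a finitely presented monoid is recursively enumerable: list all finite chains of steps.

An equation between values of partial maps, such as $f(x)=g(y)$, means that both sides are undefined or both are defined and equal. We write $f\subseteq g$ if $g$ extends $f$, that is, if the graph of $f$ is contained in the graph of $g$.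

\section{The idea: making all powers of one element regular}\label{sec:toy}

Let $M=\langle A\mid R\rangle$ be finitely presented and let $a\in A$. We embed $M$ in a finitely presented monoid in which all the powers $a^n$ are regular.

A relation between fixed words cannot quantify over $n$, but a relation $Y=Z$ can be multiplied on the right by anything. So we give each power a name on which new generators can operate, and we look for one relation that turns into the regularity of $a^n$ when it is multiplied by the name of $a^n$. Adjoin generators $p,e$ and let $c_n=p^ne$ be the \emph{code} of $a^n$. Adjoin an \emph{evaluator} $U$ with $Up=aU$ and $Ue=1$, so that $Uc_n=a^n$, and a generator $V$, with the intention that $Vc_n$ be the element $x$ in $a^nxa^n=a^n$. With $c=c_n$, the desired equation reads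
\[
Uc\;Vc\;Uc=Uc .
\]
The left side contains three copies of $c$, so we must be able to copy a code and to insert $U$ and $V$ between the copies. Adjoin $I,D,J,K$ with
\[
Ip=pI,\ \ Ie=ep;\qquad Dp=pID,\ \ De=ee;\qquad Jp=pJ,\ \ Je=eU;\qquad Kp=pK,\ \ Ke=eV .
\]
Each of $I,J,K$ runs to the end of a code and leaves a symbol behind it: $Ic=cp$, $Jc=cU$, $Kc=cV$. The generator $D$ duplicates: for each $p$ that it passes it releases an $I$, which deposits a $p$ at the start of the second copy. For $c_2=ppe$,
\[
Dppe=pI\,Dpe=pI\,pI\,De=pI\,pI\,ee=pI\,pe\,pe=pp\,Ie\,pe=ppe\,ppe ,
\]
and in the same way $Dc=cc$ for every code $c$. Put $E=KDJD$. The identities $Dc=cc$, $Jc=cU$ and $Kc=cV$ give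
\begin{equation}\label{eq:chain}
Ec=KDJ\,(Dc)=KD\,(Jc)\,c=K\,(Dc)\,Uc=(Kc)\,c\,Uc=c\,Vc\,Uc .
\end{equation}
Now impose the single relation $UE=U$. Multiplying it by $c_n$ and using \eqref{eq:chain}, we obtain $a^n\,(Vc_n)\,a^n=a^n$ for all $n$ at once.

It remains to see that the new relations do not identify distinct elements of $M$. For this we realize them by partial maps. Let $X=\{p,e\}^*\times M$ and think of the first coordinate as a stack. The generators $p$ and $e$ push a letter, so that $\mu(\lambda,m)=(\mu\lambda,m)$ for $\mu\in\{p,e\}^*$, and $M$ acts by left multiplication on the second coordinate. A point whose stack contains $e$ has the form $c_nx$ with unique $n$ and $x\in X$. At such a point put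
\[
U(c_nx)=a^nx,\quad I(c_nx)=c_npx,\quad D(c_nx)=c_nc_nx,\quad J(c_nx)=c_nU(x),\quad K(c_nx)=c_nV(x),
\]
and let $V(c_nx)$ be a chosen point $y$ with $a^ny=x$ if there is one, and undefined otherwise. At points whose stack contains no $e$ all six maps are undefined. The relations for $Ue,Ie,De,Je,Ke$ are the case $n=0$ of the definitions. In the relations for $Up,Ip,Dp,Jp,Kp$ both sides are undefined at stacks without $e$, and at $c_nx$ they agree because $pc_n=c_{n+1}$; for instance $pID(c_nx)=pI(c_nc_nx)=pc_npc_nx=D(pc_nx)$. Both sides of $UE=U$ are undefined at stacks without $e$. At $c_nx$ we have $E(c_nx)=c_nV(c_na^nx)=c_ny$ with $a^ny=a^nx$, hence $UE(c_nx)=a^ny=U(c_nx)$. Finally, distinct elements $m\in M$ send the point $(\varepsilon,1)$ to distinct points $(\varepsilon,m)$, so $M$ embeds.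

The new monoid has many elements other than powers of $a$, and about these we know nothing. The remedy is to code \emph{all} words over the \emph{whole} alphabet, including $U$, $V$ and the other new generators. The algebra above survives with two code letters in place of one. The model does not survive as it stands: $U$ must then evaluate words that contain $U$, and $V$ must invert words that contain $V$, so their definitions become circular. Resolving this circularity is the core of the proof.

\section{Codes and the relation that forces regularity}\label{sec:codes}

Let $\Sigma=\{s_1,\dots,s_k\}$ be a finite alphabet with a fixed numbering, written as a disjoint union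
\[
\Sigma=L\sqcup B\sqcup\Phi\sqcup\{V\},\qquad L\supseteq\{p_0,p_1,e\},\qquad \Phi\supseteq\{U,I_0,I_1,D,J,K,T\}.
\]
The \emph{letters} in $L$ are data and will be pushed on a stack. The \emph{base symbols} in $B$ will carry the monoid to be embedded. The \emph{function symbols} in $\Phi$ are programs, specified by what they do to the letters on their right. Letters and function symbols beyond those displayed are needed only in Section~\ref{sec:re}.

Let $C=\{p_0,p_1\}^*e$. It is a prefix code, since $e$ occurs in each of its words only at the end. The \emph{code} of $w=s_{i_1}\cdots s_{i_n}\in\Sigma^*$ is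
\[
c(w)=p_0^{i_1}p_1\,p_0^{i_2}p_1\cdots p_0^{i_n}p_1\,e\in C,\qquad c(\varepsilon)=e .
\]
The map $c$ is injective, because the exponents can be read off between the occurrences of $p_1$. It is not onto $C$; for example, $p_0e$ and $p_0^{k+1}p_1e$ are not codes of words.

Suppose that for each $\varphi\in\Phi$ we are given a finite prefix code $\Pi_\varphi\subset L^+$, and for each $\pi\in\Pi_\varphi$ a word $w_{\varphi,\pi}\in\Sigma^*$. The relations $\varphi\pi=w_{\varphi,\pi}$ are called \emph{rules}. We call these data a \emph{rule system} if the rules for $U,I_0,I_1,D,J,K,T$ are exactly the following \emph{standard rules}, where $i,j\in\{0,1\}$ and $1\le r\le k$: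
\[
\begin{array}{lll}
Up_0^rp_1=s_rU, & Ue=1, & \\[2pt]
I_ip_j=p_jI_i, & I_ie=e\,p_i, & \\[2pt]
Dp_i=p_iI_iD, & De=e\,e, & \\[2pt]
Jp_j=p_jJ, & Je=e\,U, & \\[2pt]
Kp_j=p_jK, & Ke=e\,V, & \\[2pt]
Tp_0=p_1, & Tp_1=e, & Te=U .
\end{array}
\]
Here $\Pi_U=\{p_0^rp_1:1\le r\le k\}\cup\{e\}$, which is a prefix code, and the other six sets are $\{p_0,p_1,e\}$. There is a rule for $U$ for every symbol $s_r$ of $\Sigma$, including $U$ and $V$ themselves. The symbol $T$ is new. Since $U$ evaluates the code of every symbol, the four elements $p_0,p_1,e,U$ generate everything, and $T$ produces the last three from $p_0$. As before, let $E=KDJD$ and consider the relation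
\begin{equation}\label{eq:star}
UE=U .
\end{equation}

\begin{lemma}\label{lem:algebra}
Let $\Sigma^*\to N$ be a homomorphism to a monoid under which the standard rules hold. Then the following hold in $N$.
\begin{enumerate}
\item[(a)] $U\,c(w)=w$ for all $w\in\Sigma^*$.
\item[(b)] $Dc=cc$ and $Ec=c\,Vc\,Uc$ for all $c\in C$.
\item[(c)] Every $s\in\Sigma$ lies in the submonoid generated by $T$ and $p_0$.
\item[(d)] If \eqref{eq:star} also holds, then $w\,(Vc(w))\,w=w$ for all $w\in\Sigma^*$.
\end{enumerate}
In particular, if $\Sigma$ generates $N$ and \eqref{eq:star} holds, then $N$ is regular and is generated by $T$ and $p_0$.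
\end{lemma}

\begin{proof}
(a) Use induction on the length of $w$. We have $Uc(\varepsilon)=Ue=1$, and $c(s_rw')=p_0^rp_1c(w')$ gives $Uc(s_rw')=s_rUc(w')=s_rw'$.

(b) Let $c=\mu e$ with $\mu\in\{p_0,p_1\}^*$. The symbols $I_i,J,K$ commute with $p_0$ and $p_1$, so $I_ic=\mu I_ie=cp_i$, $Jc=\mu Je=cU$ and $Kc=\mu Ke=cV$. We prove $Dc=cc$ by induction on the length of $c$. For $c=e$ it is a rule. If $c=p_ic_1$ with $c_1\in C$, then
\[
Dc=p_iI_iDc_1=p_i\,I_ic_1\,c_1=p_ic_1\,p_ic_1=cc .
\]
The computation \eqref{eq:chain} uses only $Dc=cc$, $Jc=cU$ and $Kc=cV$, so it gives $Ec=c\,Vc\,Uc$.

(c) The elements $p_1=Tp_0$, $e=Tp_1$ and $U=Te$ lie in the submonoid, and $s_r=Uc(s_r)=Up_0^rp_1e$ by (a).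

(d) With $c=c(w)$, parts (a) and (b) and \eqref{eq:star} give $w=Uc=UEc=Uc\,Vc\,Uc=w\,(Vc)\,w$.
\end{proof}

\section{A model by partial maps}\label{sec:model}

Lemma~\ref{lem:algebra} shows that the relations are strong enough. To show that they are not too strong, we construct partial maps that satisfy the rules and \eqref{eq:star}, with the action of the base symbols prescribed arbitrarily.

Fix a rule system. Let $\Omega$ be a nonempty countable set and let $X=L^*\times\Omega$, which is also countable. For $\mu\in L^*$ and $x=(\lambda,\omega)\in X$ put $\mu x=(\mu\lambda,\omega)$; the word $\lambda$ is the \emph{stack} of $x$. We use the following observation repeatedly.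
\begin{enumerate}
\item[(U)] If $\Pi\subset L^+$ is a prefix code and $\pi x=\pi'x'$ with $\pi,\pi'\in\Pi$ and $x,x'\in X$, then $\pi=\pi'$ and $x=x'$.
\end{enumerate}
Indeed, $\pi$ and $\pi'$ are prefixes of the same stack, so one is a prefix of the other. For a set $\Pi$ of words over $L$ we write $\Pi X=\{\pi x:\pi\in\Pi,\ x\in X\}$. An assignment of a partial map to each symbol of $\Sigma$ extends to a homomorphism $\Sigma^*\to\mathrm{PT}(X)$; the rightmost symbol of a word acts first. Each letter $\ell\in L$ acts as the total map $\bar\ell\colon x\mapsto\ell x$, and for each $b\in B$ we fix an arbitrary partial map $\bar b$ of $X$.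

The rule $\varphi\pi=w_{\varphi,\pi}$ prescribes the value of $\varphi$ at $\pi x$ in terms of values of other symbols at other points, but this recursion is not well founded. Let $c=c(UD)$. Unwinding the rules for $U$ and then those for $D$ turns $Ucc$ into $UDc$ and then back into $Ucc$, so the attempt to compute $U$ at a point $ccx$ returns to its start. Likewise, the value of $V$ at $c(V)x$ should be a preimage of $x$ under $V$ itself. We therefore build all maps together in stages, starting from the nowhere defined map, and at each stage we use only values found earlier.

\begin{lemma}\label{lem:stages}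
There are partial maps $\bar\varphi$ $(\varphi\in\Phi)$ and $\bar V$ of $X$ such that, with $\bar w$ denoting the partial map given by $w\in\Sigma^*$, the following hold.
\begin{enumerate}
\item[(a)] $\bar\varphi(\pi x)=\bar w_{\varphi,\pi}(x)$ for all $\varphi\in\Phi$, $\pi\in\Pi_\varphi$ and $x\in X$, and $\bar\varphi$ is undefined outside $\Pi_\varphi X$. In particular, all rules hold in $\mathrm{PT}(X)$.
\item[(b)] If $w\in\Sigma^*$ and $x\in\operatorname{im}\bar w$, then $\bar V(c(w)x)$ is defined and $\bar w\bigl(\bar V(c(w)x)\bigr)=x$.
\end{enumerate}
\end{lemma}

\begin{proof}
Order $X$ by a fixed enumeration. For $n\ge0$ we define partial maps $s^{(n)}$ $(s\in\Sigma)$, and we write $w^{(n)}$ for the resulting partial map of a word $w$. For $s\in L\cup B$ let $s^{(n)}=\bar s$ for all $n$. Let $V^{(0)}$ and all $\varphi^{(0)}$ be nowhere defined. Given stage $n$, define stage $n+1$ as follows.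
\begin{itemize}
\item Put $\varphi^{(n+1)}(\pi x)=w_{\varphi,\pi}^{(n)}(x)$ for $\pi\in\Pi_\varphi$ and $x\in X$, and leave $\varphi^{(n+1)}$ undefined outside $\Pi_\varphi X$. This is well defined by (U), since $\Pi_\varphi$ is a prefix code.
\item On the domain of $V^{(n)}$ let $V^{(n+1)}$ agree with $V^{(n)}$. At a point $c(w)x$ outside this domain with $x\in\operatorname{im}w^{(n)}$, let $V^{(n+1)}$ take as value the least $y$ with $w^{(n)}(y)=x$. Elsewhere leave $V^{(n+1)}$ undefined. This is well defined because the point $c(w)x$ determines $c(w)$ and $x$ by (U) for $C$, and $c(w)$ determines $w$.
\end{itemize}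

We claim that $s^{(n)}\subseteq s^{(n+1)}$ for all $s$ and $n$. For $s\in L\cup B\cup\{V\}$ this holds by definition, and for $\varphi\in\Phi$ and $n=0$ it holds because $\varphi^{(0)}$ is empty. Suppose that $s^{(n-1)}\subseteq s^{(n)}$ for all $s$. Since $f\subseteq f'$ and $g\subseteq g'$ imply $fg\subseteq f'g'$, we get $w^{(n-1)}\subseteq w^{(n)}$ for all words $w$. Applied to the words $w_{\varphi,\pi}$, this gives $\varphi^{(n)}\subseteq\varphi^{(n+1)}$.

Hence $\bar s=\bigcup_ns^{(n)}$ is a partial map for each $s$. Moreover $\bar w=\bigcup_nw^{(n)}$ for every word $w$. The inclusion $w^{(n)}\subseteq\bar w$ follows from $s^{(n)}\subseteq\bar s$. Conversely, if $\bar w(x)=y$, then the evaluation applies finitely many maps $\bar s$, each at one point; each of these values appears at some stage, and at the largest of these stages $n$ we have $w^{(n)}(x)=y$.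

(a) For $y\in X$, the equation $\bar\varphi(\pi x)=y$ holds if and only if $\varphi^{(n+1)}(\pi x)=y$ for some $n$, that is, $w_{\varphi,\pi}^{(n)}(x)=y$ for some $n$, that is, $\bar w_{\varphi,\pi}(x)=y$. No $\varphi^{(n)}$ is defined outside $\Pi_\varphi X$, so $\bar\varphi$ is not either.

(b) If $x\in\operatorname{im}\bar w$, then $x\in\operatorname{im}w^{(n)}$ for some $n$, so $V^{(n+1)}$ is defined at $c(w)x$. Its value $y$ was assigned at some stage $m+1\le n+1$, where $w^{(m)}(y)=x$. Hence $\bar w(y)=x$.
\end{proof}

\begin{remark}
The map $V$ keeps a value once it has been chosen. A later stage may produce a smaller preimage of $x$ under $w$, and switching to it would break the inclusion $V^{(n)}\subseteq V^{(n+1)}$ on which the passage to the union rests. No termination property of the rules is used: a computation that does not end yields an undefined value. For $c=c(UD)=p_0^rp_1c(D)$, where $U=s_r$, the map $\bar U$ is undefined at $ccx$. Otherwise take the least $n$ with $U^{(n)}(ccx)$ defined. Then $n\ge1$ and $U^{(n)}(ccx)=U^{(n-1)}(z)$ with $z=U^{(n-1)}(c(D)cx)=\bar D(cx)=ccx$ by Lemma~\ref{lem:algebra}, which contradicts the choice of $n$.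
\end{remark}

The relation \eqref{eq:star} was designed for points that begin with the code of a word, but it has to hold at every point of $X$. The rules alone give no information at the other points. This is where partial maps are needed: the second half of Lemma~\ref{lem:stages}(a) makes both sides of \eqref{eq:star} undefined there.

\begin{lemma}\label{lem:star}
The partial maps of Lemma~\ref{lem:stages} satisfy \eqref{eq:star}.
\end{lemma}

\begin{proof}
We omit the bars and first bound the domains of $D$ and $U$, by induction on the length of the stack.

\emph{Claim 1. If $D(x)$ is defined, then $x\in CX$.} By Lemma~\ref{lem:stages}(a), either $x\in eX\subseteq CX$, or $x=p_ix_1$ and $D(x)=p_iI_iD(x_1)$. In the second case $D(x_1)$ is defined, so $x_1\in CX$ by induction, and therefore $x\in CX$.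

\emph{Claim 2. If $U(x)$ is defined, then $x=c(w)x'$ for some $w\in\Sigma^*$ and $x'\in X$.} By Lemma~\ref{lem:stages}(a), either $x=ex'=c(\varepsilon)x'$, or $x=p_0^rp_1x_1$ with $1\le r\le k$ and $U(x)=s_rU(x_1)$. In the second case $U(x_1)$ is defined, so $x_1=c(w_1)x'$ by induction, and $x=c(s_rw_1)x'$.

The rules hold in $\mathrm{PT}(X)$, so parts (a) and (b) of Lemma~\ref{lem:algebra} are identities between partial maps. Let $x\in X$. There are three cases.

Suppose $x\notin CX$. Then $D(x)$ is undefined by Claim~1, and so is $UE(x)=UKDJ(D(x))$. By Claim~2, $U(x)$ is undefined.

Suppose $x=cx'$ with $c\in C$, and $U(x)$ is undefined. Then $E(x)=cVc\,Uc(x')=cVc(U(x))$ is undefined, and so is $UE(x)$.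

Suppose $x=cx'$ with $c\in C$, and $z=U(x)$ is defined. By Claim~2 and (U), $c=c(w)$ for some $w$, and $z=Uc(w)(x')=w(x')$ lies in the image of $w$. By Lemma~\ref{lem:stages}(b), $y=V(cz)$ is defined and $w(y)=z$. Hence $E(x)=cVc(z)=cy$ and $UE(x)=Uc(w)(y)=w(y)=z=U(x)$.
\end{proof}

\section{Finitely presented monoids}\label{sec:fp}

\begin{proof}[Proof of Theorem~\ref{thm:fp}]
Let $M=\langle A\mid R\rangle$ with $A$ and $R$ finite and $A$ disjoint from the symbols below. Take the rule system with
\[
L=\{p_0,p_1,e\},\qquad B=A,\qquad \Phi=\{U,I_0,I_1,D,J,K,T\},
\]
any numbering of $\Sigma=L\sqcup B\sqcup\Phi\sqcup\{V\}$, and the standard rules only. Let $N$ be the monoid generated by $\Sigma$ subject to $R$, the standard rules and \eqref{eq:star}; this presentation has $|A|+11$ generators and $|R|+|A|+31$ relations. By Lemma~\ref{lem:algebra}, $N$ is regular and generated by $T$ and $p_0$, and by (P4) it has a finite presentation on these two generators.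

By (P1) there is a monoid homomorphism $\theta\colon M\to N$ with $\theta(a)=a$ for $a\in A$. To prove that $\theta$ is injective, apply Lemma~\ref{lem:stages} with $\Omega=M$ and
\[
\bar a(\lambda,m)=(\lambda,am)\qquad(a\in A).
\]
A word $u\in A^*$ acts by $\bar u(\lambda,m)=(\lambda,um)$, which depends only on the element of $M$ that $u$ represents, so the relations $R$ hold. The rules hold by Lemma~\ref{lem:stages}(a), and \eqref{eq:star} holds by Lemma~\ref{lem:star}. By (P1) there is a homomorphism $\psi\colon N\to\mathrm{PT}(X)$ with $\psi(s)=\bar s$ for $s\in\Sigma$. For $m\in M$, the map $\psi\theta(m)$ sends $(\varepsilon,1)$ to $(\varepsilon,m)$. Thus $\psi\theta$ is injective, and so is $\theta$.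

If $S$ is a finitely presented semigroup, then $S^1$ is a finitely presented monoid by (P3), and $S$ embeds in $S^1$. Apply the first part to $M=S^1$.
\end{proof}

\section{Recursively enumerable sets of relations}\label{sec:re}

The proof above uses the finiteness of $A$ to keep $\Sigma$ and the list of rules for $U$ finite, and the finiteness of $R$ only because $R$ is copied into the presentation of $N$. Both uses can be avoided. Infinitely many generators $a_j$ can be represented by words $Qp_0^jp_1$ in one base symbol $Q$. Infinitely many relations $u_n=v_n$ can be obtained, as regularity was, from one relation multiplied by an input $p_0^ne$, provided that we have function symbols that turn $p_0^ne$ into the codes of the two sides. So we need rules that compute an arbitrary computable function.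

\subsection*{Computable functions from rules}

A Turing machine has a tape with cells $1,2,\dots$, a finite tape alphabet $\Gamma$ with a blank symbol $\square$, and a finite set of states with a start state $q_0$ and a halting state $q_h$. For each state $q\ne q_h$ and each $b\in\Gamma$ there is one instruction: write $b'$, enter state $q'$, and move one cell left or right. We use the following fact. For every total computable $g\colon\mathbb N\to\{p_0,p_1\}^*$ there is a machine with $\Gamma\supseteq\{p_0,p_1,\square\}$ that, started in state $q_0$ on cell $1$ of the tape $p_0^n\square\square\cdots$, never moves off the left end and reaches state $q_h$ on cell $1$ with tape $g(n)\square\square\cdots$. The conventions about cell $1$ cost nothing. The machine can replace the symbol in cell $1$ by a marked copy in its first step, and so recognize the left end later; when the output is in place it returns to cell $1$, removes the mark while moving right, and moves left into $q_h$.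

A function symbol sees only the letters on its right, so right moves are easy to simulate and left moves are the difficulty. We keep the tape from the head onward as letters, and we store each symbol $b$ to the left of the head as a waiting function symbol $\rho_b$. To move left, the state turns itself into a letter $[q']$, which the nearest $\rho_b$ can read.

\begin{lemma}\label{lem:tm}
Let $g\colon\mathbb N\to\{p_0,p_1\}^*$ be total computable. There are finitely many letters, including $p_0,p_1,e$, finitely many function symbols, including one called $G$, and rules $\varphi\ell=w$, where $\varphi$ is one of the function symbols, $\ell$ is one of the letters and $w$ is a word in these letters and function symbols, with at most one rule for each pair $(\varphi,\ell)$, such that $Gp_0^ne=g(n)e$ is a consequence of the rules for every $n\ge0$.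
\end{lemma}

\begin{proof}
Take a machine for $g$ as above, with $e\notin\Gamma$. The letters are the elements of $\Gamma$, the letter $e$, and a letter $[q]$ for each state $q$. The function symbols are the states $q$ and a symbol $\rho_b$ for each $b\in\Gamma$. The rules are:
\begin{itemize}
\item $qb=\rho_{b'}q'$ if the instruction for $(q,b)$ is to write $b'$, enter $q'$ and move right;
\item $qb=[q']\,b'$ if the instruction for $(q,b)$ is to write $b'$, enter $q'$ and move left;
\item $qe=q\,\square\,e$ for every state $q\ne q_h$;
\item $\rho_b[q]=qb$ for all $b\in\Gamma$ and all states $q$;
\item $q_hp_0=p_0q_h$, \ $q_hp_1=p_1q_h$, \ $q_h\square=q_h$, \ $q_he=e$.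
\end{itemize}
There is at most one rule for each pair $(\varphi,\ell)$. For $b_1,\dots,b_m\in\Gamma$ and $t\in\Gamma^*$, say that the word $\rho_{b_1}\cdots\rho_{b_m}\,q\,t\,e$ \emph{represents} the configuration with state $q$, head on cell $m+1$ and tape $b_1\cdots b_m\,t\,\square\square\cdots$.

Suppose such a word represents a configuration of the computation on input $p_0^n$, with $q\ne q_h$. We show that the rules make it equal to a word representing the next configuration. If $t$ is empty, the rule $qe=q\square e$ replaces it by $\square$ without changing the configuration, so let $t=bt'$ with $b\in\Gamma$. For a right move,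
\[
\rho_{b_1}\cdots\rho_{b_m}\,qb\,t'e=\rho_{b_1}\cdots\rho_{b_m}\rho_{b'}\,q'\,t'e .
\]
For a left move we have $m\ge1$, because the machine does not leave the tape, and
\[
\rho_{b_1}\cdots\rho_{b_m}\,qb\,t'e=\rho_{b_1}\cdots\rho_{b_{m-1}}\,\rho_{b_m}[q']\,b't'e=\rho_{b_1}\cdots\rho_{b_{m-1}}\,q'\,b_mb't'\,e .
\]
The word $q_0p_0^ne$ represents the initial configuration, so it equals a word representing the final one. Such a word has $m=0$ and has the form $q_hte$ with $t\square\square\cdots=g(n)\square\square\cdots$. Since $g(n)$ contains no blank, $t=g(n)\square^r$ for some $r\ge0$. The rules for $q_h$ give $q_hg(n)\square^re=g(n)q_h\square^re=g(n)q_he=g(n)e$. Put $G=q_0$.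
\end{proof}

The rules of Lemma~\ref{lem:tm} are of the kind allowed in a rule system, since a set of single letters is a prefix code.

\subsection*{Proof of Theorem~\ref{thm:re}(i)}

Let $M=\langle a_0,a_1,\dots\mid R\rangle$. If there are only finitely many generators, add the remaining $a_j$ together with the relations $a_j=1$; this changes neither $M$ nor the recursive enumerability of $R$. Add also the relation $1=1$, so that $R$ is nonempty. Then $R=\{(u_n,v_n):n\ge0\}$ with $n\mapsto(u_n,v_n)$ computable.

\emph{The rule system.} Let $B=\{Q\}$, and for $u=a_{j_1}\cdots a_{j_r}$ put $\hat u=Qp_0^{j_1}p_1\cdots Qp_0^{j_r}p_1$. We want machines that compute the codes of $\hat u_n$ and $\hat v_n$. Codes depend on the numbering of $\Sigma$, and $\Sigma$ will contain the symbols of these machines. To avoid a circle we fix in advance $s_1=Q$, $s_2=p_0$, $s_3=p_1$. Then, whatever the rest of $\Sigma$ is, $c(\hat u)=\gamma(u)e$, where $\gamma(u)$ is obtained from $u$ by the substitution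
\[
a_j\ \mapsto\ p_0p_1\,(p_0^2p_1)^j\,p_0^3p_1 .
\]
The functions $g_1(n)=\gamma(u_n)$ and $g_2(n)=\gamma(v_n)$ are total computable. Apply Lemma~\ref{lem:tm} to $g_1$ and to $g_2$, obtaining function symbols $G_1$ and $G_2$, with all symbols other than $p_0,p_1,e$ new and disjoint for the two applications.

The natural relation to impose is $UG_1=UG_2$. In the model, however, $G_1$ and $G_2$ may be defined at points that do not begin with an input $p_0^ne$, and there nothing ties the two sides together. In \eqref{eq:star} the symbols $D$ and $U$ rejected the unintended points by themselves; here we add a guard. Let $H$ be a function symbol with the rules $Hp_0=p_0H$ and $He=e$, so that $Hp_0^ne=p_0^ne$ is a consequence of the rules. Let $\Sigma$ consist of $Q,p_0,p_1,e,V,U,I_0,I_1,D,J,K,T,H$ and the symbols from the two applications of Lemma~\ref{lem:tm}, numbered so that the first three indices are as fixed above. The standard rules for this $\Sigma$, the rules for $H$ and the rules from Lemma~\ref{lem:tm} form a rule system. Let $N$ be the monoid generated by $\Sigma$ subject to all these rules, \eqref{eq:star}, and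
\begin{equation}\label{eq:two}
UG_1H=UG_2H .
\end{equation}
This presentation is finite. By Lemma~\ref{lem:algebra} and (P4), $N$ is regular and has a finite presentation on $T$ and $p_0$.

\emph{The homomorphism.} By Lemmas~\ref{lem:algebra}(a) and~\ref{lem:tm}, the rules imply
\begin{equation}\label{eq:sides}
UG_1H\,p_0^ne=UG_1p_0^ne=Ug_1(n)e=Uc(\hat u_n)=\hat u_n,\qquad UG_2H\,p_0^ne=\hat v_n,
\end{equation}
the second identity by the same chain with $G_2,g_2,v_n$. Multiplying \eqref{eq:two} on the right by $p_0^ne$ gives $\hat u_n=\hat v_n$ in $N$ for all $n$. By (P1), $a_j\mapsto Qp_0^jp_1$ defines a monoid homomorphism $\theta\colon M\to N$.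

\emph{Injectivity.} Let $\Omega=M$, which is countable, and let $M$ act on $X=L^*\times M$ by $m'\cdot(\lambda,m)=(\lambda,m'm)$. Define $\bar Q(p_0^jp_1x)=a_j\cdot x$ for $j\ge0$ and $x\in X$, and leave $\bar Q$ undefined elsewhere. This is well defined by (U), since $\{p_0^jp_1:j\ge0\}$ is a prefix code. The code is infinite, which is why $Q$ is a base symbol and has no rules. Apply Lemma~\ref{lem:stages} and omit the bars. The word $Qp_0^jp_1$ acts as the total map $x\mapsto a_j\cdot x$, so $\hat u(x)=u\cdot x$ for every word $u$ in the $a_j$. The rules hold by Lemma~\ref{lem:stages}(a), and \eqref{eq:star} holds by Lemma~\ref{lem:star}.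

We verify \eqref{eq:two} at a point $x$. If $H(x)$ is defined, then $x=p_0^nex'$ for some $n$ and $x'$. Indeed, by Lemma~\ref{lem:stages}(a) either $x=ex'$, or $x=p_0x_1$ with $H(x)=p_0H(x_1)$, and then induction on the length of the stack applies to $x_1$. Hence both sides of \eqref{eq:two} are undefined at points that are not of the form $p_0^nex'$. At $x=p_0^nex'$ the identities \eqref{eq:sides}, which hold in $\mathrm{PT}(X)$ because the rules do, give
\[
UG_1H(x)=\hat u_n(x')=u_n\cdot x',\qquad UG_2H(x)=\hat v_n(x')=v_n\cdot x' ,
\]
and these points are equal because $u_n=v_n$ in $M$. By (P1) there is a homomorphism $\psi\colon N\to\mathrm{PT}(X)$ with $\psi(s)=\bar s$. If the word $u$ represents $m\in M$, then $\psi\theta(m)$ is the action of $\hat u$, which sends $(\varepsilon,1)$ to $(\varepsilon,m)$. Thus $\theta$ is injective. \qed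

\subsection*{Proof of Theorem~\ref{thm:re}(ii)}

Let $S$ be a finitely generated semigroup with a recursively enumerable set of defining relations. By (P3) the same presentation, read as a monoid presentation, defines $S^1$. By (i), $S^1$ embeds in a finitely presented regular monoid, and hence so does $S$.

Conversely, let $S$ be generated by $x_1,\dots,x_r$ and identify it with a subsemigroup of a finitely presented monoid $N=\langle\Sigma\mid R\rangle$. Choose words $\tilde x_i\in\Sigma^*$ representing the $x_i$, and for a nonempty word $u$ in $x_1,\dots,x_r$ let $\tilde u$ be obtained by substituting $\tilde x_i$ for $x_i$. The set of pairs of words over $\Sigma$ that are equal in $N$ is recursively enumerable, and $u\mapsto\tilde u$ is computable. So the set of pairs $(u,v)$ of nonempty words in the $x_i$ with $\tilde u=\tilde v$ in $N$ is recursively enumerable. These are exactly the pairs with $u=v$ in $S$, so they form a set of defining relations for $S$. \qed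

\subsection*{Proof of Theorem~\ref{thm:re}(iii)}

We collect all finitely presented monoids in one monoid to which (i) applies. List effectively all finite presentations whose alphabet has the form $\{x_0,\dots,x_{r-1}\}$ with $r\ge0$; every finitely presented monoid is isomorphic to one defined by a member of the list. Fix a computable bijection $\beta\colon\mathbb N\times\mathbb N\to\mathbb N$ and rename $x_j$ in the $i$th presentation as $a_{\beta(i,j)}$. This gives finite presentations $M_i=\langle A_i\mid R_i\rangle$ with pairwise disjoint alphabets $A_i\subset\{a_0,a_1,\dots\}$ and with $\bigcup_iR_i$ recursively enumerable. Let $F=\langle a_0,a_1,\dots\mid\bigcup_iR_i\rangle$.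

By (P1), the inclusion of $A_i$ defines a homomorphism $M_i\to F$. The map that fixes $A_i$ and sends all other generators to $1$ defines a homomorphism $F\to M_i$, since it preserves $R_i$ and turns each relation in $R_{i'}$ with $i'\ne i$ into $1=1$. The composite $M_i\to F\to M_i$ is the identity, so $M_i$ embeds in $F$.

By (i), $F$ embeds in a $2$-generated finitely presented regular monoid $W$. Then $W$ contains a copy of every finitely presented monoid, and by (P3) of every finitely presented semigroup. If a semigroup embeds in a finitely presented regular monoid $N$, then it embeds in $W$, because $N$ does. Conversely, $W$ is itself a finitely presented regular monoid. \qed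

\begin{thebibliography}{9}

\bibitem{Maltcev}
V.~Maltcev, \emph{Finite semigroups embed in finitely presented congruence-free monoids}, arXiv:1301.5336 (2013).

\end{thebibliography}
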